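\title{Universal hypergraphs of optimal size for degenerate hypergraphs}

\begin{abstract}
An $r$-uniform hypergraph is universal for a class of hypergraphs if it contains a copy of every member of the class. We show that for all fixed $D,r\ge 2$ the minimum number of edges of an $r$-uniform hypergraph that is universal for the $D$-degenerate $r$-uniform hypergraphs on $n$ vertices is $\Theta(n^{r-1/D})$, with no logarithmic factor. This answers a question of Allen, B\"ottcher and Katz. The same construction gives $O(n^{r-1/d})$ edges for hypergraphs of maximum density at most $d$, for every rational $d>1$. The host is explicit. The embedding assigns binary words to the vertices, one bit at a time from coarse to fine scales, by the Lov\'asz Local Lemma.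
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{$r$-graph} is an $r$-uniform hypergraph: its edges are $r$-element subsets of its vertex set. An $r$-graph $\Gamma$ is \emph{universal} for a class $\mathcal H$ of $r$-graphs if $\Gamma$ contains a copy of every $H\in\mathcal H$ as a not necessarily induced subgraph. We call $\Gamma$ the \emph{host}; it may have more vertices than the members of $\mathcal H$. The complete $r$-graph on $n$ vertices is universal for all $n$-vertex $r$-graphs and has order $n^r$ edges. One asks how many edges can be saved when the members of $\mathcal H$ are sparse.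

An $r$-graph is \emph{$D$-degenerate} if each of its subhypergraphs has a vertex of degree at most $D$. Let $\mathcal H^{(r)}(n,D)$ be the class of $D$-degenerate $r$-graphs on $n$ vertices. If $H$ is $D$-degenerate, delete a vertex of degree at most $D$ together with its edges, repeat until nothing is left, and reverse the order of deletion. This gives a \emph{degeneracy order}: a linear order of $V(H)$ in which every vertex is the last vertex of at most $D$ edges. In particular $H$ has at most $Dn$ edges. Its degrees, however, are not bounded: the $1$-degenerate graphs are the forests, which include the star $K_{1,n-1}$, and $K_{D,n-D}$ is $D$-degenerate.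

For fixed $D,r\ge2$ it is known that every $\mathcal H^{(r)}(n,D)$-universal $r$-graph has $\Omega(n^{r-1/D})$ edges, and that for large $n$ there is one with at most
\[
C\,n^{r-1/D}(\log n)^{2/D}(\log\log n)^{2r+1}
\]
edges, where $C=C(D,r)$. Allen, B\"ottcher and Katz~\cite{ABK} asked whether the logarithmic factor can be removed: \emph{for fixed $D,r\ge2$, is the minimum number of edges of an $\mathcal H^{(r)}(n,D)$-universal $r$-graph $\Theta(n^{r-1/D})$?}

The simplest case points the other way. For $r=2$ and $D=1$ the formula $n^{r-1/D}$ reads $n$, yet a graph that is universal for $n$-vertex forests needs order $n\log n$ edges (Proposition~\ref{prop:forests}), because it must contain disjoint stars of every size and each scale of sizes costs order $n$ edges. Large degrees occur at every scale for $D\ge2$ as well, so one might expect each scale to cost $n^{r-1/D}$ edges. We show that for $D\ge 2$ the costs of the scales can be made to decrease geometrically.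

\begin{theorem}\label{thm:degenerate}
For all integers $D,r\ge2$ there is $C'=C'(D,r)$ such that for every $n\ge2$ there is an $r$-graph with $O_D(n)$ vertices and at most $C'n^{r-1/D}$ edges that is universal for $\mathcal H^{(r)}(n,D)$. Conversely, there is $c'=c'(D,r)>0$ such that for all large $n$ every $\mathcal H^{(r)}(n,D)$-universal $r$-graph has at least $c'n^{r-1/D}$ edges.
\end{theorem}

The construction uses less than degeneracy. For a set $S$ of edges let $\bigcup S$ be the set of vertices that they cover. For $d>0$ let $\mathcal D^{(r)}(n,d)$ be the class of $n$-vertex $r$-graphs $H$ of \emph{maximum density at most $d$}, that is, with $|S|\le d\,|\bigcup S|$ for every $S\subseteq E(H)$. Two inclusions will be used. First,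
$\mathcal H^{(r)}(n,D)\subseteq\mathcal D^{(r)}(n,D)$, since in a degeneracy order the last vertex of each edge of $S$ lies in $\bigcup S$ and is the last vertex of at most $D$ edges. Second, an $r$-graph of maximum degree at most $\Delta$ has maximum density at most $\Delta/r$, since counting pairs (vertex, edge of $S$ containing it) gives $r|S|\le\Delta|\bigcup S|$.

\begin{theorem}\label{thm:density}
Let $d=p/t>1$ be rational, with integers $p>t\ge1$, and let $r\ge2$. For every $n\ge2$ there is a $\mathcal D^{(r)}(n,d)$-universal $r$-graph with $O(n)$ vertices and $O(n^{r-1/d})$ edges, where the constants depend on $p,t,r$. If $rd\in\mathbb Z$ (in particular if $d\in\mathbb Z$), this is optimal up to the constant, even for the subclass of $r$-graphs of maximum degree at most $rd$: for all large $n$, every $r$-graph that is universal for this subclass has $\Omega(n^{r-1/d})$ edges. In particular, for every integer $\Delta>r$ there is an $r$-graph with $O(n^{r-r/\Delta})$ edges, which is optimal up to the constant, that is universal for all $n$-vertex $r$-graphs of maximum degree at most $\Delta$.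
\end{theorem}

Section~\ref{sec:lower} proves the lower bounds. Section~\ref{sec:idea} shows the construction by hand for $r=D=2$. Section~\ref{sec:host} defines the host and reduces both upper bounds to one statement about partial functions, the coding lemma, which is proved in Sections~\ref{sec:ranks} and~\ref{sec:bits}. We write $[n]=\{1,\dots,n\}$, and $\mathrm e$ for the base of the natural logarithm.

\section{Lower bounds: counting and stars}\label{sec:lower}

The exponent $r-1/d$ comes from counting. A host with few edges has few small sets of edges, and it needs one such set for each isomorphism class that it contains.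

\begin{lemma}\label{lem:count}
Let $r\ge2$, $d>1$ and $c\in(0,1)$. There is $c'=c'(d,c)>0$ such that the following holds for all large $n$. Let $\mathcal F$ be a set of at least $c^{n}n^{(r-1)dn}$ $r$-graphs on the vertex set $[n]$, each with at most $dn$ edges. Then every $r$-graph $\Gamma$ that contains a copy of each member of $\mathcal F$ has at least $c'n^{r-1/d}$ edges.
\end{lemma}

\begin{proof}
Let $E=|E(\Gamma)|$ and $\mu=\lfloor dn\rfloor$, so that $dn/2\le\mu\le dn$. An isomorphism class contains at most $n!\le n^n$ members of $\mathcal F$, so $\mathcal F$ meets at least $c^nn^{((r-1)d-1)n}$ classes. For each class fix a copy in $\Gamma$. Its edge set is a subset of $E(\Gamma)$ of size at most $\mu$, and it determines the class, since the number of isolated vertices is $n$ minus the number of covered vertices. Hence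
\[
c^n n^{((r-1)d-1)n}\le\sum_{j\le\mu}\binom Ej .
\]
If $E<\mu$, the right side is at most $2^{dn}$, which is too small for large $n$ because $(r-1)d-1>0$. So $E\ge\mu$, and
\[
\sum_{j\le\mu}\binom Ej\le\Big(\frac E\mu\Big)^{\mu}\sum_{j=0}^{E}\binom Ej\Big(\frac\mu E\Big)^{j}=\Big(\frac E\mu\Big)^{\mu}\Big(1+\frac\mu E\Big)^{E}\le\Big(\frac{\mathrm eE}{\mu}\Big)^{\mu}.
\]
Take $\mu$-th roots and use $1/d\le n/\mu\le 2/d$. This gives $\mathrm eE/\mu\ge c^{2/d}n^{r-1-1/d}$, and so $E\ge\frac{d}{2\mathrm e}c^{2/d}n^{r-1/d}$.
\end{proof}

\begin{proposition}\label{prop:lower}
Let $r\ge2$.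
\begin{enumerate}
\item[(a)] For every integer $D\ge2$ and all large $n$, every $\mathcal H^{(r)}(n,D)$-universal $r$-graph has at least $c'n^{r-1/D}$ edges, where $c'=c'(D,r)>0$.
\item[(b)] Let $d>1$ and $\Delta=rd\in\mathbb Z$. For all large $n$, every $r$-graph that is universal for the $n$-vertex $r$-graphs of maximum degree at most $\Delta$ has at least $c'n^{r-1/d}$ edges, where $c'=c'(d,r)>0$.
\end{enumerate}
\end{proposition}

\begin{proof}
In each case we exhibit a family to which Lemma~\ref{lem:count} applies.

(a) Let $v_0=r+D$, so that $\binom{v-1}{r-1}\ge v-1\ge D$ for $v\ge v_0$. For each $v\in\{v_0,\dots,n\}$ choose $D$ distinct edges $\{v\}\cup S$ with $S\subseteq[v-1]$, $|S|=r-1$. The resulting $r$-graph on $[n]$ has at most $Dn$ edges. It is $D$-degenerate, since the largest vertex $v$ of a subhypergraph lies only in edges of it whose largest vertex is $v$. Different choices give different $r$-graphs, since the edges chosen for $v$ are the edges with largest vertex $v$. By $\binom xy\ge(x/y)^y$, used twice, the number of choices for $v$ is at least $(v-1)^{(r-1)D}/A$ with $A=(D(r-1)^{r-1})^D$. From $n!\ge(n/\mathrm e)^n$ we get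
\[
\prod_{v=v_0}^n(v-1)=\frac{n!}{n\,(v_0-2)!}\ge\Big(\frac{n}{2\mathrm e}\Big)^n
\]
as soon as $n\,(v_0-2)!\le2^n$. So the family has at least $c^nn^{(r-1)Dn}$ members with $c=A^{-1}(2\mathrm e)^{-(r-1)D}$.

(b) Let $n'=r\lfloor n/r\rfloor$, so $n-r<n'\le n$. The number of partitions of $[n']$ into $r$-sets (perfect matchings) is
\[
\frac{n'!}{(r!)^{n'/r}(n'/r)!}\ge\frac{(n'/\mathrm e)^{n'}}{(r!)^{n}\,n'^{\,n'/r}}\ge\frac{(n/2)^{(1-1/r)(n-r)}}{(\mathrm e\,r!)^{n}}\ge\frac{n^{(1-1/r)n}}{(4\mathrm e\,r!)^{n}},
\]
where the last two steps hold once $n\ge2r$ and $n^{r}\le2^n$. The union of $\Delta$ perfect matchings, regarded as an $r$-graph on $[n]$, has maximum degree at most $\Delta$ and at most $\Delta n'/r\le dn$ edges. A given union arises from at most $2^{\Delta dn}$ tuples of matchings, since each matching is a subset of its edge set. As $(1-1/r)\Delta=(r-1)d$, there are at least $c^nn^{(r-1)dn}$ different unions, with $c=(4\mathrm e\,r!\,2^{d})^{-\Delta}$.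
\end{proof}

Counting does not see large degrees. The next bound does, and it shows that for $r=2$ the hypotheses $D>1$ and $d>1$ cannot be dropped: forests are $1$-degenerate, so they lie in $\mathcal H^{(2)}(n,1)\subseteq\mathcal D^{(2)}(n,1)$, and $n\log n$ is not $O(n^{2-1/1})$.

\begin{proposition}\label{prop:forests}
Every graph that is universal for the $n$-vertex forests has $\Omega(n\log n)$ edges.
\end{proposition}

\begin{proof}
Let $1\le k\le n/4$. The host $\Gamma$ contains $k$ disjoint stars with $\lfloor n/k\rfloor-1$ leaves each, and $\lfloor n/k\rfloor-1\ge n/k-2\ge n/(2k)$. So the $k$-th largest degree of $\Gamma$ is at least $n/(2k)$, and $2|E(\Gamma)|\ge\sum_{k\le n/4}n/(2k)=\Omega(n\log n)$.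
\end{proof}

For graphs with $D\ge2$ this argument gives nothing new. A $D$-degenerate graph has degree sum at most $2Dn$, so its $k$-th largest degree is at most $2Dn/k$; the argument yields order $n\log n$ again, far below $n^{2-1/D}$.

\section{The idea: $2$-degenerate graphs in a grid}\label{sec:idea}

Let $r=D=2$ and $n=4^L$; the target is $n^{3/2}=8^L$ edges. The \emph{grid} is the set of pairs $(x_1,x_2)$ of binary words $x_c=(x_{c,1},\dots,x_{c,L})$. Read $x_1$ as a column number and $x_2$ as a row number, with bit $L$ the most significant. Join two points if they share a column or a row. This graph has $4^L$ vertices and $4^L(2^L-1)<n^{3/2}$ edges, the right order.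

Let $H$ be $2$-degenerate, with a degeneracy order. Each vertex $v$ has at most two earlier neighbors; call them $\pi_1(v)$ and $\pi_2(v)$. The edges $\{v,\pi_c(v)\}$ form a forest $F_c$, and $H=F_1\cup F_2$. The natural plan is to put each component of $F_1$ into a column and each component of $F_2$ into a row. Three things go wrong. A component may have more than $2^L$ vertices. A component of $F_1$ and a component of $F_2$ may share many vertices, and these all land on one point. And when neither happens, we must still choose rows and columns so that no point receives more than a bounded number of vertices.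

The first problem alone is cheap. We shall see (Lemma~\ref{lem:cut}) that one can mark $O(n/m)$ vertices $u$ and cut the edges $\{v,u\}$ with $\pi_c(v)=u$ so that all components have size at most $m$. With $m=2^L$ there are $O(\sqrt n)$ marked vertices, and the host can afford $O(\sqrt n)$ extra vertices joined to everything. The second problem defeats this. In a disjoint union of copies of $K_{2,s}$ with $s\approx n^{1/4}$, the $s$ leaves of a copy have the same two parents, so they cannot stay uncut; but there are about $n^{3/4}$ centers, and joining them to everything costs $n^{7/4}$ edges. These centers need an intermediate status.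

For $1\le k\le L$, a \emph{level-$k$ block} is a set of grid points with prescribed bits $x_{1,i},x_{2,i}$ for all $i>k$; it is a $2^k\times2^k$ square, and there are $4^{L-k}$ of them. Add a \emph{layer} $U_k$ with two new vertices for each level-$k$ block, and join a new vertex to every grid point that agrees with its block in the bits $i>k$ of the first word or of the second word. These points form a cross of two strips of width $2^k$ (Figure~\ref{fig:cross}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.45]
\fill[black!15] (2,0) rectangle (4,8);
\fill[black!15] (0,4) rectangle (8,6);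
\fill[black!50] (2,4) rectangle (4,6);
\draw[step=1,black!35,very thin] (0,0) grid (8,8);
\draw[step=2,black!75] (0,0) grid (8,8);
\draw[step=4,very thick] (0,0) grid (8,8);
\end{tikzpicture}
\caption{The $8\times8$ grid ($L=3$); each small square is a point given by two binary words of length $3$. Medium lines bound the level-$1$ blocks and thick lines the level-$2$ blocks. A vertex of layer $U_1$ attached to the dark block is joined to all shaded points: those that agree with the block in bits $2$ and $3$ of the column word or of the row word.}
\label{fig:cross}
\end{figure}

Two families show what the layer is for. First take $4^{L-k}$ disjoint copies of $K_{2,4^k}$. Send the leaves of each copy bijectively to the points of its own block, and the two centers to the two vertices of $U_k$ at that block. This uses all vertices of $U_k$. Second, take centers $\alpha_y$ and $\beta_z$ indexed by words $y,z$ of length $L-k$, and for each pair $(y,z)$ take $4^k$ leaves joined to $\alpha_y$ and $\beta_z$. Send these leaves to the block with high bits $(y,z)$, send $\alpha_y$ to the first vertex of $U_k$ at the block $(y,y)$, and $\beta_z$ to the second vertex at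 the block $(z,z)$. Now $\alpha_y$ uses its whole column strip and $\beta_z$ its whole row strip. Both families are $2$-degenerate: a subgraph contains a leaf, of degree at most $2$, or has no edges.

A cross has at most $2\cdot2^{k+L}$ points, so layer $U_k$ costs at most $2\cdot4^{L-k}\cdot2\cdot2^{k+L}=4\cdot 8^L\cdot2^{-k}$ edges, and all layers together cost at most $4n^{3/2}$. Compare $D=1$. The grid is then a line of $2^L$ points, and $2^{L-k}$ disjoint stars with $2^k$ leaves call for a layer of $2^{L-k}$ vertices, each joined to a block of $2^k$ points. Every layer costs $2^L$ edges, the total is $L2^L$, and by Proposition~\ref{prop:forests} this loss is real.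

For $D=2$ there is room to spare. If layer $U_k$ has $n2^{-bk}$ vertices, its cost is of order $n^{3/2}2^{(1-b)k}$, which is summable for every $b>1$; above we had $b=2$. The general proof spends this room. For each level $i$ it cuts the forests into pieces of about $2^{ai}$ vertices by marking about $n2^{-ai}$ vertices, and it keeps the $i$-th bit of the $c$-th word constant on the pieces of $F_c$. A vertex last marked at level $k$ goes to $U_k$, so it has to agree with its children only in the bits above $k$. With $a<2$, the pieces are much smaller than the $4^i$ vertices destined for one level-$i$ block, and random bits split these vertices almost evenly among the four sub-blocks. This solves the third problem, and the second as well, because pieces at the lowest level have bounded size. The proof needs $1<b<a<D$.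

\section{Pointers, codes and the host}\label{sec:host}

\subsection*{Pointer systems}
A \emph{pointer map} on a set $V$ is a function $\pi$ from a subset $\operatorname{dom}\pi\subseteq V$ to $V$ with $\pi(v)\ne v$ for all $v\in\operatorname{dom}\pi$. It may have cycles.

\begin{definition}
Let $p>t\ge1$ be integers. A \emph{$(p,t)$-pointer system} for an $r$-graph $H$ is a tuple of pointer maps $\pi_1,\dots,\pi_p$ on $V(H)$ such that for every edge $e$ there are at least $t$ distinct \emph{colors} $c\in[p]$ for which $e$ contains both $v$ and $\pi_c(v)$ for some $v\in\operatorname{dom}\pi_c$.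
\end{definition}

A pointer system records only pairs of vertices; the uniformity $r$ will enter only in the edge count of the host.

\begin{lemma}\label{lem:pointers}
\begin{enumerate}
\item[(a)] Every $D$-degenerate $r$-graph, $D\ge 2$, has a $(D,1)$-pointer system.
\item[(b)] Every $r$-graph of maximum density at most $p/t$ has a $(p,t)$-pointer system.
\end{enumerate}
\end{lemma}

Part (a) is the case $p=D$, $t=1$ of part (b), but its direct proof is two lines and makes Theorem~\ref{thm:degenerate} independent of the following two textbook facts, which (b) needs. \emph{Hall's theorem}: a bipartite graph with parts $A,B$ has a matching covering $A$ if every $A'\subseteq A$ has at least $|A'|$ neighbors. \emph{K\"onig's edge-coloring theorem}: the edges of a bipartite multigraph of maximum degree at most $p$ can be colored with $p$ colors so that edges with a common endpoint get different colors.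

\begin{proof}
(a) Fix a degeneracy order and let $e_1(v),\dots,e_{s(v)}(v)$, $s(v)\le D$, be the edges with last vertex $v$. For $c\le s(v)$ let $\pi_c(v)$ be any vertex of $e_c(v)\setminus\{v\}$, and for $c>s(v)$ leave $\pi_c(v)$ undefined. Every edge is $e_c(v)$ for some $v$ and $c$, and it contains $v$ and $\pi_c(v)$.

(b) There is no order now, and a vertex must be responsible for a fractional number $p/t$ of edges. So let each edge hand out $t$ units and each vertex accept $p$. Take $t$ copies of each edge of $H$ and $p$ copies of each vertex, and join a copy of $e$ to a copy of $v$ if $v\in e$. A set of edge copies whose underlying set of edges is $S$ has size at most $t|S|\le p|\bigcup S|$, and $p|\bigcup S|$ is its number of neighbors. Hall's theorem gives a matching covering all edge copies. Identify the copies of each edge and of each vertex: the matching becomes a bipartite multigraph between $E(H)$ and $V(H)$ in which each $e\in E(H)$ has degree $t\le p$, each vertex has degree at most $p$, and $e$ is joined only to its own vertices.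

We need the $t$ units of an edge to carry different colors and each vertex to receive each color at most once; K\"onig's theorem gives such a coloring with $p$ colors. Thus each $e$ has a set $C(e)\subseteq[p]$ of $t$ colors and, for $c\in C(e)$, a vertex $\tau_c(e)\in e$, and for fixed $c$ the map $e\mapsto\tau_c(e)$ is injective on $\{e:c\in C(e)\}$. Let $\pi_c(\tau_c(e))$ be any vertex of $e\setminus\{\tau_c(e)\}$. By injectivity $\pi_c$ is well defined, and $e$ contains $\tau_c(e)$ and $\pi_c(\tau_c(e))$ for each $c\in C(e)$.
\end{proof}

\subsection*{The coding lemma}
Fix integers $p>t\ge1$ and $n\ge2$ for the rest of the paper, and put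
\[
\delta=\frac{p-t}{3},\qquad b=t+\delta,\qquad a=t+2\delta,\qquad L=\Big\lceil\frac1p\log_2n\Big\rceil .
\]
Then $t<b<a<p$ with all three gaps equal to $\delta$, $L\ge1$, and $n\le2^{pL}<2^pn$. The hypothesis $d=p/t>1$ is used in the upper bounds exactly to have $\delta>0$: the gap $b-t$ makes the edge count converge, the gap $a-b$ keeps the marked vertices few, and the gap $p-a$ gives concentration.

For $0\le k\le L$ let $\Sigma_k$ be the set of arrays $x=(x_{c,i})$ of bits indexed by $c\in[p]$ and $k<i\le L$. Thus $|\Sigma_k|=2^{p(L-k)}$, and $\Sigma_L$ consists of the empty array. For $p=2$ the elements of $\Sigma_k$ are the level-$k$ blocks of Section~\ref{sec:idea}.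

\begin{lemma}[Coding lemma]\label{lem:coding}
There is $K^*=K^*(p,t)\ge1$ with the following property. Let $|V|=n$ and let $\pi_1,\dots,\pi_p$ be pointer maps on $V$. Then there are a \emph{rank} $\kappa:V\to\{0,\dots,L\}$ and \emph{bits} $f_{c,i}:V\to\{0,1\}$, for $c\in[p]$ and $i\in[L]$, such that
\begin{enumerate}
\item[(C1)] if $v\in\operatorname{dom}\pi_c$ and $i>\kappa(\pi_c(v))$, then $f_{c,i}(v)=f_{c,i}(\pi_c(v))$;
\item[(C2)] for all $0\le k\le L$ and $x\in\Sigma_k$, at most $K^*2^{(p-b)k}$ vertices $v$ satisfy $\kappa(v)=k$ and $f_{c,i}(v)=x_{c,i}$ for all $c\in[p]$ and $i>k$.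
\end{enumerate}
\end{lemma}

Each condition is trivial without the other: constant bits satisfy (C1), and $\kappa\equiv0$ with pairwise different arrays satisfies (C2).

\subsection*{The host}
Let $s_k=\lfloor K^*2^{(p-b)k}\rfloor$, let $U_k=\Sigma_k\times[s_k]$ for $0\le k\le L$, and let $U$ be the disjoint union of the layers $U_k$. Two vertices $(x,\ell)\in U_k$ and $(x',\ell')\in U_{k'}$ are \emph{$c$-linked} if $x_{c,i}=x'_{c,i}$ for all $i>\max(k,k')$, that is, if their $c$-th words agree wherever both are defined. Let $\Gamma=\Gamma(p,t,r,n)$ be the $r$-graph on $U$ in which an $r$-set is an edge if for at least $t$ distinct colors $c$ it contains two distinct $c$-linked vertices.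

\begin{proposition}\label{prop:host}
The $r$-graph $\Gamma$ has $O_{p,t}(n)$ vertices and $O_{p,t,r}(n^{r-t/p})$ edges, and it contains a copy of every $n$-vertex $r$-graph that has a $(p,t)$-pointer system.
\end{proposition}

\begin{proof}
\emph{Vertices.} We have $|U_k|\le2^{p(L-k)}K^*2^{(p-b)k}=K^*2^{pL-bk}$. Since $b>1$, this gives $|U|\le2K^*2^{pL}<2^{p+1}K^*n$.

\emph{Edges.} List the vertices of an edge in some order. We obtain an $r$-tuple in $U_{k_1}\times\dots\times U_{k_r}$ for some layers $k_1,\dots,k_r$, a set $C$ of $t$ colors, and for each $c\in C$ a pair $\{j,j'\}$ of positions whose entries are $c$-linked. Fix these data and take a uniformly random tuple in $U_{k_1}\times\dots\times U_{k_r}$; all its bits are independent and uniform. The condition for color $c$ has probability $2^{-(L-\max(k_j,k_{j'}))}\le2^{-L+k_1+\dots+k_r}$. Conditions for different colors involve disjoint sets of bits, so they are independent; this is why the $t$ colors must be distinct. The number of tuples satisfying all $t$ conditions is therefore at most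
\[
\prod_{j=1}^rK^*2^{pL-bk_j}\cdot2^{-tL}\prod_{j=1}^r2^{tk_j}=K^{*r}\,2^{(rp-t)L}\prod_{j=1}^r2^{-\delta k_j}.
\]
Sum over the layers, the color sets and the pairs, and use $2^{pL}<2^pn$ and $2^{-tL}\le n^{-t/p}$:
\[
|E(\Gamma)|\le\binom pt\binom r2^{t}K^{*r}\,(1-2^{-\delta})^{-r}\,2^{rp}\,n^{r-t/p}.
\]

\emph{Embedding.} Let $\pi_1,\dots,\pi_p$ be a pointer system for $H$, and take $\kappa$ and $f_{c,i}$ from Lemma~\ref{lem:coding}. Map a vertex $v$ of rank $k$ to
\[
\psi(v)=\big((f_{c,i}(v))_{c\in[p],\,i>k},\ \ell(v)\big)\in U_k ,
\]
where the labels $\ell(v)\in[s_k]$ are chosen distinct for vertices with the same rank and the same array. This is possible by (C2), and it makes $\psi$ injective. Let $e$ be an edge of $H$ and let $c$ be one of the $t$ colors for which $e$ contains some $v$ and $u=\pi_c(v)$. By (C1), $f_{c,i}(v)=f_{c,i}(u)$ for all $i>\kappa(u)$, hence for all $i>\max(\kappa(u),\kappa(v))$. So $\psi(u)$ and $\psi(v)$ are distinct and $c$-linked. This holds for $t$ colors, and so $\psi(e)\in E(\Gamma)$.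
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:degenerate} and~\ref{thm:density} from Lemma~\ref{lem:coding}]
For Theorem~\ref{thm:degenerate}, the host $\Gamma(D,1,r,n)$ is universal by Lemma~\ref{lem:pointers}(a) and Proposition~\ref{prop:host}, and it has $O_D(n)$ vertices and $O_{D,r}(n^{r-1/D})$ edges; the lower bound is Proposition~\ref{prop:lower}(a). For Theorem~\ref{thm:density}, use $\Gamma(p,t,r,n)$ with Lemma~\ref{lem:pointers}(b), and note $t/p=1/d$. If $rd\in\mathbb Z$, the $r$-graphs of maximum degree at most $rd$ lie in $\mathcal D^{(r)}(n,d)$, and Proposition~\ref{prop:lower}(b) gives the lower bound. The last statement is the case $p=\Delta$, $t=r$, in which $rd=\Delta$ and $1/d=r/\Delta$.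
\end{proof}

\section{Cutting pointer maps and assigning ranks}\label{sec:ranks}

Condition (C1) allows the bits of $v$ and $\pi_c(v)$ to differ only at levels up to the rank of the \emph{target} $\pi_c(v)$. So the basic operation is to mark a vertex and cut all pointers into it. This is the economical operation: one mark at the center of a star separates all its leaves. For a pointer map $\pi$ and $R\subseteq V$ let $G(\pi,R)$ be the graph on $V$ with edges $\{v,\pi(v)\}$ for all $v\in\operatorname{dom}\pi$ with $\pi(v)\notin R$. A marked vertex keeps its own outgoing pointer. For a weight function $w$ write $w(A)=\sum_{v\in A}w(v)$.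

\begin{lemma}\label{lem:cut}
Let $V$ be finite, $m>0$, $w:V\to(0,m/2]$, and let $\pi$ be a pointer map on $V$. There is $R\subseteq V$ with $|R|\le3w(V)/m$ such that every component of $G(\pi,R)$ has weight at most $m$.
\end{lemma}

\begin{proof}
Consider the digraph with arcs $v\to\pi(v)$. The \emph{orbit} of $v$ is the set of vertices reachable from $v$. If the orbits of $u,v$ meet and the orbits of $v,z$ meet, then the later of the two meeting points along the orbit of $v$ lies in all three orbits, because out-degrees are at most $1$. Since the orbits of $v$ and $\pi(v)$ meet, any two orbits in one component of the underlying graph meet. Consequently a component contains at most one directed cycle, and a component without a directed cycle has exactly one \emph{sink}, a vertex of out-degree $0$, which all its vertices reach. This applies to every pointer map.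

Call a component of $G(\pi,\emptyset)$ \emph{heavy} if its weight exceeds $m$. The other components need no marks. In each heavy component with a directed cycle pick one vertex of the cycle, and let $R_0$ be the set of picked vertices; $|R_0|\le w(V)/m$. Let $\pi'$ be the restriction of $\pi$ to the vertices $v$ of heavy components with $\pi(v)\notin R_0$. Then $\pi'$ has no directed cycle.

Now sweep toward the sinks, and mark a vertex when the weight hanging below it becomes too large. For $u$ in a heavy component define recursively, preimages first,
\[
S(u)=w(u)+\sum_{v:\,\pi'(v)=u}\rho(v),\qquad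
\rho(u)=\begin{cases}w(u)&\text{if }S(u)>m,\\ S(u)&\text{otherwise.}\end{cases}
\]
Let $R_1=\{u:S(u)>m\}$ and $R=R_0\cup R_1$. Inside the heavy components, the edges of $G(\pi,R)$ are the arcs of $\pi'$ whose head is not in $R_1$; call them \emph{surviving}. Let $T(u)$ be the set of vertices that reach $u$ along surviving arcs, $u$ included. Then $w(T(u))=\rho(u)$ by induction: if $u\in R_1$ then $T(u)=\{u\}$, and otherwise $T(u)$ is the disjoint union of $\{u\}$ and the sets $T(v)$ with $\pi'(v)=u$. Also $\rho(u)\le m$ in both cases. Each component formed by the surviving arcs is $T(u)$ for its sink $u$, so it has weight at most $m$.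

It remains to bound $|R_1|$. If $\pi'(v)\in R_1$, the arc leaving $v$ does not survive, so $v$ is a sink and $T(v)$ is a whole component. These sets $T(v)$ are therefore pairwise disjoint. For $u\in R_1$ the sets $T(v)$ with $\pi'(v)=u$ have total weight $S(u)-w(u)>m/2$; here we use $w\le m/2$. Hence $|R_1|\,m/2\le w(V)$, and $|R|\le w(V)/m+2w(V)/m$.
\end{proof}

Given a rank function $\kappa$, let $V_k=\{v:\kappa(v)=k\}$. For $c\in[p]$ and $i\in[L]$, the \emph{$(c,i)$-pieces} are the components of the graph on $V$ with edges $\{v,\pi_c(v)\}$ for all $v\in\operatorname{dom}\pi_c$ with $\kappa(\pi_c(v))<i$. Condition (C1) says precisely that $f_{c,i}$ is constant on every $(c,i)$-piece.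

It is not enough that pieces are small. The vertices of rank $k$ must spread evenly over their own layer $U_k$, which is smaller than $U_0$ by the factor $2^{-bk}$, so a piece at a level $i>k$ must contain proportionally fewer vertices of rank $k$. For this reason Lemma~\ref{lem:cut} has weights: we mark from fine to coarse levels, and a vertex already marked at level $k$ counts with weight $2^{bk}$.

\begin{lemma}\label{lem:ranks}
Let $M=\max\{2,\,6p/(2^\delta-1)\}$. For any pointer maps $\pi_1,\dots,\pi_p$ on an $n$-element set $V$ there is $\kappa:V\to\{0,\dots,L\}$ such that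
\begin{equation}\label{eq:classes}
|V_k|\le n2^{-bk}\le2^{pL-bk}\qquad(0\le k\le L),
\end{equation}
and every $(c,i)$-piece $P$ satisfies
\begin{equation}\label{eq:pieces}
|P|\le M2^{ai}\qquad\text{and}\qquad|P\cap V_k|\le M2^{ai-bk}\quad(0\le k<i).
\end{equation}
\end{lemma}

\begin{proof}
Let $m_i=M2^{ai}$. We define $R_1,\dots,R_L\subseteq V$ in this order. Given $R_1,\dots,R_{i-1}$, let $\kappa_i(v)$ be the largest $k<i$ with $v\in R_k$, or $0$ if there is none, and let $w_i(v)=2^{b\kappa_i(v)}$. Since $w_i(v)\le2^{b(i-1)}\le2^{ai}\le m_i/2$, Lemma~\ref{lem:cut} applies to $\pi_c,w_i,m_i$ and gives a set $R_i^c$. Put $R_i=\bigcup_{c\in[p]}R_i^c$, so $|R_i|\le3p\,w_i(V)/m_i$.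

The danger is that the weights feed back: more marks give more weight, which gives more marks. We show by induction that $w_i(V)\le2n$. If $w_k(V)\le2n$, then
\begin{equation}\label{eq:marks}
2^{bk}|R_k|\le\frac{6pn}{M}\,2^{-(a-b)k}=\frac{6pn}{M}\,2^{-\delta k}.
\end{equation}
Suppose this holds for all $k<i$. Since $w_i(v)\le1+\sum_{k<i:\,v\in R_k}2^{bk}$,
\[
w_i(V)\le n+\sum_{1\le k<i}2^{bk}|R_k|\le n+\frac{6pn}{M}\sum_{k\ge1}2^{-\delta k}=n+\frac{6p}{M(2^\delta-1)}\,n\le2n .
\]
So \eqref{eq:marks} holds for all $k\in[L]$. Its right side is one term of a series with sum at most $n$, hence $|R_k|\le n2^{-bk}$.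

Let $\kappa(v)$ be the largest $k$ with $v\in R_k$, or $0$ if there is none. Then $V_k\subseteq R_k$ for $k\ge1$ and $|V_0|\le n$, which gives \eqref{eq:classes}. If $\kappa(\pi_c(v))<i$ then $\pi_c(v)\notin R_i\supseteq R_i^c$. So a $(c,i)$-piece $P$ lies inside a component of $G(\pi_c,R_i^c)$, and $w_i(P)\le M2^{ai}$. Now $w_i\ge1$ everywhere, and for $v\in V_k$ with $k<i$ we have $\kappa_i(v)=k$ and $w_i(v)=2^{bk}$. This gives \eqref{eq:pieces}.
\end{proof}

\section{Choosing the bits}\label{sec:bits}

Fix $\kappa$ as in Lemma~\ref{lem:ranks}. It remains to choose one bit for each triple consisting of a color $c$, a level $i$ and a $(c,i)$-piece, so that (C2) holds; (C1) is then automatic. We use two standard tools.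

\emph{McDiarmid's inequality.} Let $X$ be a function of independent random variables $\xi_1,\dots,\xi_N$ such that changing $\xi_j$ alone changes $X$ by at most $d_j$. Then $\Pr[X\ge\mathbb EX+s]\le\exp\big(-2s^2/\sum_jd_j^2\big)$ for $s>0$.

\emph{Symmetric Lov\'asz Local Lemma.} Suppose that each of finitely many events has probability at most $q$ and is mutually independent of all but at most $g$ of the others. If $\mathrm eq(g+1)\le1$, then with positive probability none of them occurs. When the events are determined by independent random variables, an event is mutually independent of the family of all events that share no variable with it.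

We choose the bits from level $L$ down to level $1$. Once the bits of all levels above $i$ are fixed, a \emph{level-$i$ cell} is a nonempty set of the form
\[
Q=\{v\in V: f_{c,j}(v)=x_{c,j}\text{ for all }c\in[p],\ j>i\},\qquad x\in\Sigma_i .
\]
The level-$i$ cells partition $V$; the only level-$L$ cell is $V$; and the $p$ bits of level $i$ split each level-$i$ cell into at most $2^p$ cells of level $i-1$. An exactly even split at each level would divide $|V_k|\le2^{pL-bk}$ down to $2^{pi-bk}$ vertices of rank $k$ per level-$i$ cell. Random bits give this up to a factor $1+\varepsilon_i$ at level $i$. These factors multiply, so their product must converge. Put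
\[
\varepsilon_i=2^{-\delta i/4},\qquad\gamma=\prod_{i\ge1}(1+\varepsilon_i)\le\exp\Big(\sum_{i\ge1}\varepsilon_i\Big)<\infty .
\]
Let $K\ge1$ be a constant to be fixed, depending only on $p$ and $t$, and let $K_L=K$ and $K_{i-1}=(1+\varepsilon_i)K_i$, so that $K\le K_i\le\gamma K$. We maintain the invariant
\begin{equation}\label{eq:inv}
|V_k\cap Q|\le K_i2^{pi-bk}\qquad\text{for all level-$i$ cells $Q$ and all }0\le k\le i .
\end{equation}
For $i=L$ it follows from \eqref{eq:classes}.

\begin{lemma}\label{lem:step}
If $K=K(p,t)$ is large enough, the following holds for all $n$ and all $i\in[L]$. If the bits above level $i$ satisfy \eqref{eq:inv} for $i$, then the bits $f_{c,i}$ can be chosen constant on $(c,i)$-pieces so that \eqref{eq:inv} holds for $i-1$.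
\end{lemma}

\begin{proof}
Choose independent uniform bits $\xi_{c,P}$, one for each color $c$ and each $(c,i)$-piece $P$, and let $f_{c,i}=\xi_{c,P}$ on $P$. For a level-$i$ cell $Q$, a rank $0\le k\le i-1$ with $V_k\cap Q\ne\emptyset$, and $\sigma\in\{0,1\}^p$, let
\[
X=\big|\{v\in V_k\cap Q: f_{c,i}(v)=\sigma_c\text{ for all }c\in[p]\}\big|,\qquad N=K_i2^{pi-bk},
\]
and let $B(Q,k,\sigma)$ be the event $X>K_{i-1}2^{p(i-1)-bk}=(1+\varepsilon_i)2^{-p}N$. If none of these events occurs, then \eqref{eq:inv} holds for $i-1$.

\emph{Probability.} The $p$ bits of a vertex come from $p$ different variables, one per color, so $\mathbb EX=2^{-p}|V_k\cap Q|\le2^{-p}N$, and $B(Q,k,\sigma)$ implies $X\ge\mathbb EX+\varepsilon_i2^{-p}N$. Changing $\xi_{c,P}$ changes $X$ by at most $d_{c,P}=|V_k\cap Q\cap P|$, and $d_{c,P}\le\lambda:=M2^{ai-bk}$ by \eqref{eq:pieces}. For each $c$ the pieces partition $V$, so $\sum_{c,P}d_{c,P}=p|V_k\cap Q|\le pN$ and $\sum_{c,P}d_{c,P}^2\le p\lambda N$. The factor $2^{-bk}$ cancels in the ratio of cell size to piece size, which is the purpose of the weights: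
\[
\frac N\lambda=\frac{K_i}{M}\,2^{(p-a)i}\ge\frac KM\,2^{\delta i}.
\]
With $\varepsilon_i^2=2^{-\delta i/2}$, McDiarmid's inequality gives
\[
\Pr[B(Q,k,\sigma)]\le\exp\Big(-\frac{2\varepsilon_i^24^{-p}N^2}{p\lambda N}\Big)\le\mathrm e^{-\eta u},\qquad\eta=\frac{2}{4^p\,pM},\quad u=K2^{\delta i/2}.
\]

\emph{Dependencies.} At small levels this bound is a constant, while the number of cells grows with $n$; a union bound at $i=1$ would need $K$ of order $\log n$, and $K$ multiplies the size of every layer. But since the coarser bits are already fixed, cells are small, and so each event sees few others. The event $B(Q,k,\sigma)$ is determined by the variables $\xi_{c,P}$ with $P\cap V_k\cap Q\neq\emptyset$, and there are at most $p|V_k\cap Q|\le p\gamma K2^{pi}$ of these. Each vertex lies in $V_{k'}\cap Q'$ for exactly one rank $k'$ and level-$i$ cell $Q'$, and $|P|\le M2^{ai}\le M2^{pi}$ by \eqref{eq:pieces}; so $\xi_{c,P}$ is a variable of at most $2^pM2^{pi}$ events. Hence each event shares a variable with at most $g=2^pp\gamma M\cdot K2^{2pi}$ events, a bound free of $n$.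

\emph{Local Lemma.} Since $K\ge1$ and $4p/\delta\ge1$, we have $K2^{2pi}\le K^{4p/\delta}2^{2pi}=u^{4p/\delta}$. So the condition of the Local Lemma follows from
\[
\mathrm e\,\big(1+2^pp\gamma M\,u^{4p/\delta}\big)\,\mathrm e^{-\eta u}\le1 .
\]
The numbers $\gamma,M,\eta,\delta$ depend only on $p$ and $t$, and the left side tends to $0$ as $u\to\infty$. Fix $K\ge1$ so that the inequality holds for all $u\ge K$. Since $u=K2^{\delta i/2}\ge K$, this one $K$ serves for all $i$ and $n$, and with positive probability no event $B(Q,k,\sigma)$ occurs.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:coding}]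
Take $\kappa$ from Lemma~\ref{lem:ranks} and apply Lemma~\ref{lem:step} for $i=L,L-1,\dots,1$. All $f_{c,i}$ are constant on $(c,i)$-pieces, which is (C1). The level-$k$ cells depend only on the bits above level $k$, so \eqref{eq:inv} for $i=k$ is not affected by later choices. For rank $k$ it reads $|V_k\cap Q|\le K_k2^{(p-b)k}$ for every level-$k$ cell $Q$, which is (C2) with $K^*=\gamma K$.
\end{proof}

This completes the proofs of Theorems~\ref{thm:degenerate} and~\ref{thm:density}: for fixed $D,r\ge2$, the minimum number of edges of an $\mathcal H^{(r)}(n,D)$-universal $r$-graph is $\Theta(n^{r-1/D})$.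

\begin{thebibliography}{9}
\bibitem{ABK}
Peter Allen, Julia B\"ottcher, Jasmin Katz,
\emph{Bounds for Hypergraph Universality},
arXiv:2511.23341 (2025).
\end{thebibliography}
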